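# Additivity of Bowen's $f$-invariant for algebraic actions of free groups

Throughout, $r\ge 1$ is an integer, $G=\mathbb F_r$ is the free group on free generators $s_1,\dots,s_r$, and $B(n)$ is the ball of radius $n$ about the identity $e$ in the word metric with respect to $s_1^{\pm1},\dots,s_r^{\pm1}$.

## 1. Coins on the vertices and edges of a tree

Join $g$ to $gs_i$ for every $g\in G$ and every $i$. The resulting graph is a tree in which every vertex has $2r$ neighbors. Put an independent fair coin $x(g)\in\mathbb Z/2$ on each vertex. From the vertex labels read off edge labels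
$$\omega_i(g)=x(gs_i)-x(g)\in\mathbb Z/2 ,\qquad g\in G,\ 1\le i\le r .$$
Call this map $\pi:x\mapsto\omega$. It goes from $(\mathbb Z/2)^G$ to $((\mathbb Z/2)^r)^G$, and it is equivariant for the left shift $(gx)(h)=x(g^{-1}h)$ on both sides. We can say precisely what it does.

First, $\pi$ is onto and exactly two-to-one: given all edge labels, choose $x(e)$ freely and then propagate along the tree, which has no cycles that could cause a contradiction. The kernel consists of the two constant labelings. Second, the edge labels are again independent and uniform: on a finite subtree with $V$ vertices and $V-1$ edges, the same map is a surjective two-to-one homomorphism $(\mathbb Z/2)^V\to(\mathbb Z/2)^{V-1}$, so it carries the uniform measure to the uniform measure.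

So a shift with $2$ symbols maps equivariantly, and two-to-one, onto a shift with $2^r$ symbols. If $r\ge2$, no entropy theory in which a uniform shift on $d$ symbols has entropy $\log d$ and in which passing to a factor cannot increase entropy is compatible with this. Let us see what a different kind of count gives.

For a finite measurable partition $Q$ of a probability space $(X,\mu)$ on which $G$ acts by measure-preserving maps, put
$$H(Q)=-\sum_{q\in Q}\mu(q)\log\mu(q),\qquad F(Q)=(1-2r)H(Q)+\sum_{i=1}^rH(Q\vee s_iQ),$$
and write $P_n=\bigvee_{g\in B(n)}gP$. We compute $F(P_n)$ in two cases.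

**Uniform shifts.** Let $D$ be a finite set with $d$ elements, let $X=D^G$ have the uniform product measure, and let $P$ be the partition according to the value $x(e)$. Since $(g^{-1}x)(e)=x(g)$, the partition $gP$ reads the label $x(g)$. So $P_n$ reads the labels on $B(n)$, and $P_n\vee s_iP_n$ reads the labels on $B(n)\cup s_iB(n)$. Hence
$$\frac{F(P_n)}{\log d}=(1-2r)|B(n)|+\sum_{i=1}^r|B(n)\cup s_iB(n)|=|B(n)|-\sum_{i=1}^r|B(n)\cap s_iB(n)| .$$
Now join $h$ to $s_ih$ (generators on the left this time). This is again a tree. The elements $g\in B(n)\cap s_iB(n)$ correspond to the edges $\{s_i^{-1}g,g\}$ with both ends in $B(n)$. So the right side is the number of vertices minus the number of edges of the subgraph spanned by $B(n)$. That subgraph is connected, because deleting the first letter of a reduced word moves along an edge and stays in the ball. A finite tree has one more vertex than edges, so $F(P_n)=\log d$ for every $n$.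

For instance, for $r=2$ and $n=1$ we have $|B(1)|=5$ and $B(1)\cap s_iB(1)=\{e,s_i\}$, giving $5-2-2=1$.

**Finite spaces.** Let $X$ be a finite set with $N$ points and uniform measure, let $G$ permute it, and let $P$ be the partition into points. Then $gP=P$ for all $g$, so
$$F(P_n)=F(P)=(1-2r)\log N+r\log N=(1-r)\log N .$$

In the coin example, then, the limits of $F(P_n)$ are $\log 2$ for the vertex labels, $r\log2$ for the edge labels, and $(1-r)\log2$ for the kernel $\mathbb Z/2$, and
$$\log 2 \;=\; r\log 2\;+\;(1-r)\log 2 .$$
The kernel has a negative value when $r\ge2$, and it is exactly the value needed to balance the account. Does this always happen?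

## 2. Duals, generating partitions, and the additivity statement

Here is the general setting of which the coin example is one instance.

**Definition (dual action).** Let $\mathbb Z(\mathbb F_r)$ be the integral group ring. For a countable $\mathbb Z(\mathbb F_r)$-module $A$, the Pontryagin dual $\widehat A$ is the compact group of all homomorphisms $\chi:A\to\mathbb T=\mathbb R/\mathbb Z$, with the topology of pointwise convergence. It is metrizable because $A$ is countable. The group $G$ acts on it by continuous automorphisms, $(g\chi)(a)=\chi(g^{-1}a)$, and $\lambda_{\widehat A}$ denotes normalized Haar measure. The action preserves $\lambda_{\widehat A}$, because Haar measure is unique.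

Example. Let $B=(\mathbb Z/2)[G]$. A character of $B$ is determined by its values on the elements $g\in G$, which are arbitrary in $\frac12\mathbb Z/\mathbb Z\cong\mathbb Z/2$. So $\widehat B=(\mathbb Z/2)^G$ with the shift. Let $A\subset B$ be the kernel of the map $B\to\mathbb Z/2$ that adds up coefficients. It is spanned by the differences $gs_i-g$, because any two vertices are joined by a path. Restricting $x\in\widehat B$ to $A$ amounts to recording the numbers $x(gs_i)-x(g)$, so $\widehat B\to\widehat A$ is the map $\pi$ of Section 1. With $C=B/A=\mathbb Z/2$ (trivial action), $\widehat C$ is the group of constant labelings.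

**Definition (generating partition, $f$-invariant).** Let $G$ act on $(X,\mu)$ preserving the probability measure $\mu$. A finite measurable partition $P$ is generating if the σ-algebra generated by $\{gP:g\in G\}$ is the full σ-algebra modulo null sets. For such $P$, Bowen's $f$-invariant is
$$f_\mu(X,\mathbb F_r)=\lim_{n\to\infty}F(P_n).$$

By a theorem of L. Bowen, the limit exists and does not depend on the choice of the finite generating partition. We will reprove this on the way. All partitions in Section 1 were generating, so there we computed $f$. For $r=1$ we have $F(P_n)=H(P_n\vee s_1P_n)-H(P_n)$, the entropy of $2n+2$ consecutive translates of $P$ minus that of $2n+1$ consecutive translates; the limit is the Kolmogorov–Sinai entropy.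

The following was posed as a conjecture in Ben Hayes, "Fuglede-Kadison Determinants and Sofic Entropy", arXiv:1402.1135 (2014). It is true.

**Theorem A.** Let $0\to A\to B\to C\to0$ be an exact sequence of countable $\mathbb Z(\mathbb F_r)$-modules such that the actions of $\mathbb F_r$ on $(\widehat A,\lambda_{\widehat A})$, $(\widehat B,\lambda_{\widehat B})$, $(\widehat C,\lambda_{\widehat C})$ all have finite generating partitions. Then
$$f_{\lambda_{\widehat B}}(\widehat B,\mathbb F_r)=f_{\lambda_{\widehat A}}(\widehat A,\mathbb F_r)+f_{\lambda_{\widehat C}}(\widehat C,\mathbb F_r)$$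
as an identity in $[-\infty,\infty)$. In particular $f(\widehat B)=-\infty$ if and only if $f(\widehat A)=-\infty$ or $f(\widehat C)=-\infty$.

The value $-\infty$ does occur. Take $r=2$ and $B=(\mathbb Z/2)[t,t^{-1}]$ with $s_1$ acting as multiplication by $t$ and $s_2$ acting trivially. Then $\widehat B=(\mathbb Z/2)^{\mathbb Z}$, where $s_1$ is the shift. Let $P$ read the coordinate at $0$. It is generating, $P_n$ reads the coordinates in $[-n,n]$, and
$$\frac{F(P_n)}{\log2}=-3(2n+1)+(2n+2)+(2n+1)=-2n\longrightarrow-\infty .$$
So in the proof we may not subtract $f$-values from each other.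

## 3. Conditional entropy

All σ-algebras are taken modulo null sets, and spaces are standard probability spaces. From now on "partition" means a countable measurable partition with $H(P)<\infty$; finite partitions are included. We write $\alpha\le\beta$ if $\beta$ refines $\alpha$, and we identify a partition with the σ-algebra it generates. For a σ-algebra $\mathcal F$,
$$H(\alpha|\mathcal F)=\int-\sum_{a\in\alpha}\mu(a|\mathcal F)\log\mu(a|\mathcal F)\,d\mu ,$$
where $\mu(a|\mathcal F)=\mathbb E(1_a|\mathcal F)$. We use the following textbook facts.

1. Chain rule: $H(\alpha\vee\beta|\mathcal F)=H(\alpha|\mathcal F)+H(\beta|\alpha\vee\mathcal F)$.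
2. Monotonicity: $0\le H(\alpha|\mathcal F)\le H(\alpha)$; if $\alpha\le\beta$ then $H(\alpha|\mathcal F)\le H(\beta|\mathcal F)$; if $\mathcal F\subset\mathcal F'$ then $H(\alpha|\mathcal F')\le H(\alpha|\mathcal F)$. If $\alpha\subset\mathcal F$ then $H(\alpha|\mathcal F)=0$. Together with fact 1, $H(\alpha\vee\beta|\mathcal F)\le H(\alpha|\mathcal F)+H(\beta|\mathcal F)$.
3. Independence: if $\alpha$ is independent of $\mathcal F$ then $H(\alpha|\mathcal F)=H(\alpha)$.
4. Invariance: $H(g\alpha|g\mathcal F)=H(\alpha|\mathcal F)$ if $g$ preserves the measure.
5. Continuity: if $\mathcal F_n$ increases to $\mathcal F$ and $H(\alpha)<\infty$, then $H(\alpha|\mathcal F_n)\to H(\alpha|\mathcal F)$.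

Fact 5 for finite $\alpha$ is martingale convergence plus bounded convergence. For countable $\alpha=\{a_1,a_2,\dots\}$ let $\alpha^{(k)}$ keep $a_1,\dots,a_k$ and merge the rest. Then for every σ-algebra $\mathcal E$,
$$0\le H(\alpha|\mathcal E)-H(\alpha^{(k)}|\mathcal E)\le H(\alpha|\alpha^{(k)})=H(\alpha)-H(\alpha^{(k)}),$$
which tends to $0$ as $k\to\infty$, uniformly in $\mathcal E$.

## 4. Splitting the extension by a section, and why that stalls

Dualize the exact sequence. Restricting characters from $B$ to $A$ gives $\pi:\widehat B\to\widehat A$, continuous and $G$-equivariant. It is onto, because $\mathbb T$ is divisible and so every character of $A$ extends to $B$. Its kernel consists of the characters of $B$ that vanish on $A$, that is, of the characters of $B/A=C$. So we have an exact sequence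
$$0\to\widehat C\to\widehat B\xrightarrow{\ \pi\ }\widehat A\to0$$
of continuous equivariant homomorphisms, and we regard $\widehat C$ as a closed $G$-invariant subgroup of $\widehat B$. The measure $\pi_*\lambda_{\widehat B}$ is translation invariant on $\widehat A$, so it is $\lambda_{\widehat A}$.

A sensible first plan is to choose a Borel section $s:\widehat A\to\widehat B$ of $\pi$ and to use coordinates $b=s(a)+c$ with $a\in\widehat A$, $c\in\widehat C$. In these coordinates the measure is $\lambda_{\widehat A}\times\lambda_{\widehat C}$ and the action is
$$g(a,c)=(ga,\ \sigma(g,a)+gc),\qquad \sigma(g,a)=g\,s(a)-s(ga)\in\widehat C .$$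
If $s$ is equivariant, then $\sigma=0$, the action is a direct product, $F$ splits by independence, and we are done.

But an equivariant section need not exist, even in the coin example. Suppose $s$ were one, defined almost everywhere. Then $b\mapsto b-s(\pi(b))\in\widehat C=\mathbb Z/2$ is equivariant, hence $G$-invariant, since $G$ acts trivially on $\widehat C$. Adding the constant labeling $1$ to $b$ switches its value, so it takes each value with probability $1/2$. This contradicts the ergodicity of the uniform shift over the infinite group $G$.

With a nonzero $\sigma$, take a generating partition $R_0$ of $\widehat C$ and let $R$ read the $R_0$-cell of the coordinate $c$. For a cell $\rho\in R_0$, the point $(a,c)$ lies in the $g$-translate of $\{c\in\rho\}$ exactly when $\sigma(g^{-1},a)+g^{-1}c\in\rho$, i.e. when $c\in g\rho-g\sigma(g^{-1},a)$. On the fiber over $a$, therefore, $R_n$ is the join of the partitions $gR_0$, each shifted by an amount that depends on $g$. The needed equality of $H(R_n|\text{base})$ with $H((R_0)_n)$ is not available, and $R$ may even fail to generate over the base.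

Here is a tiny instance of the failure. Let $A=0$ and $B=C=\mathbb Z/3$, with every $s_i$ acting by $-1$, so that $\widehat B=\widehat C\cong\mathbb Z/3$. The partition $R_0=\{\{1\},\{0,2\}\}$ is generating, since $s_1R_0=\{\{2\},\{0,1\}\}$. A section is a single point $b_0$. For $b_0=-1$ the partition $R$ becomes $R_0+b_0=\{\{0\},\{1,2\}\}$, which is invariant under $-1$: it does not generate, and $H(R_n)<\log3=H((R_0)_n)$ for $n\ge1$. In this instance $b_0=0$ would have been a better choice. In the coin example no choice removes the cocycle.

## 5. Pulling the extension back along itself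

The extension $\widehat B\to\widehat A$ has no equivariant section in general, but its pullback along $\pi$ does. Over the base $\widehat B$, the pullback is the fiber product
$$\widehat B\times_{\widehat A}\widehat B=\{(b,b'):\pi(b)=\pi(b')\}\longrightarrow\widehat B,\qquad(b,b')\mapsto b ,$$
and the diagonal $b\mapsto(b,b)$ is an equivariant section. Subtracting it gives the equivariant isomorphism $(b,b')\mapsto(b,b'-b)$ with $\widehat B\times\widehat C$. In the coin example, two vertex labelings with the same edge labels are either equal or opposite, so a pair of them is the same as one labeling plus one invariant bit.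

So the fiber product over its first coordinate can be viewed in two ways. Viewed as $\widehat B\times\widehat C$, its relative entropy over the first coordinate should be that of $\widehat C$. Viewed as pairs $(b,b')$, it should have the relative entropy of $\widehat B$ over $\widehat A$, because knowing $b$ tells us about $b'$ exactly what $\pi(b')$ tells us. To turn this into a proof we need two tools: a relative $f$-invariant that does not depend on the choice of relatively generating partition, also when the value is $-\infty$, and the addition formula $f(X)=f(Y)+f(X|Y)$.

## 6. The relative $f$-invariant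

Let $G$ act on $(X,\mu)$ preserving $\mu$, and let $\mathcal Y$ be a $G$-invariant sub-σ-algebra. For finite $S\subset G$ put $P^S=\bigvee_{g\in S}gP$, so $P_n=P^{B(n)}$. Define
$$F(P|\mathcal Y)=(1-2r)H(P|\mathcal Y)+\sum_{i=1}^rH(P\vee s_iP|\mathcal Y).$$
This is a finite number, and it is $F(P)$ when $\mathcal Y$ is trivial. By fact 4 and the invariance of $\mathcal Y$, we have $H(gP|gQ\vee\mathcal Y)=H(P|Q\vee\mathcal Y)$.

**Definition (relative generation).** A partition $P$ generates over $\mathcal Y$ if $\mathcal Y$ and all $gP$, $g\in G$, together generate the full σ-algebra.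

Example: in $\mathbb Z/2$-coordinates, let $\mathcal Y$ be the σ-algebra of the edge labels in Section 1. The partition reading $x(e)$ generates over $\mathcal Y$, and already a single translate suffices, since the edge labels and $x(e)$ determine $x$.

**Definition (suffix-closed).** A finite set $S\ni e$ in $G$ is suffix-closed if, whenever $t_1t_2\cdots t_k\in S$ is a reduced word with $k\ge1$, also $t_2\cdots t_k\in S$.

Balls are suffix-closed, and so is $\{e\}=B(0)$. The set $\{e,s_1,s_2s_1\}$ is suffix-closed, while $\{e,s_2,s_2s_1\}$ is not, because $s_1$ is missing. These are the finite subtrees containing $e$ of the second tree of Section 1, and the next lemma generalizes the count "vertices minus edges" made there.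

**Lemma 1.** Let $S\subset S'$ and $T\subset T'$ be finite suffix-closed sets, and let $P,Q$ be partitions. Then
$$F(P^{S'}\vee Q^{T'}|\mathcal Y)\le F(P^S\vee Q^T|\mathcal Y).$$

The point to notice is that the two partitions may be enlarged over different sets. This freedom is what will make the invariant independent of the generator.

**Step 1: reduction to adding one translate.** The purpose of this step is to break the enlargement into elementary moves. Add the elements of $S'\setminus S$ one at a time in order of increasing length, then those of $T'\setminus T$ in the same way. Each added element $g$ has length at least $1$, since $e$ is already present. Write $g=tg'$ as a reduced word, with $t\in\{s_1^{\pm1},\dots,s_r^{\pm1}\}$. Then $g'\in S'$ (or $T'$) because this set is suffix-closed, and $g'$ is shorter than $g$, so it is already present when $g$ is added. Each move therefore replaces a partition $\alpha$ by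
$$\beta=\alpha\vee t\gamma,\qquad\gamma\le\alpha,$$
with $\gamma=g'P$ or $\gamma=g'Q$. All partitions involved have finite entropy. It suffices to show $F(\beta|\mathcal Y)\le F(\alpha|\mathcal Y)$.

**Step 2: the cost of one move.** The purpose of this step is to show that the cost is at most zero. Let $t=s_j^{\pm1}$ and $h=H(t\gamma|\alpha\vee\mathcal Y)$. The chain rule, applied to $\beta=\alpha\vee t\gamma$ and to $\beta\vee s_i\beta=(\alpha\vee s_i\alpha)\vee(t\gamma\vee s_it\gamma)$, gives
$$F(\beta|\mathcal Y)-F(\alpha|\mathcal Y)=(1-2r)h+\sum_{i=1}^rH(t\gamma\vee s_it\gamma\,|\,\alpha\vee s_i\alpha\vee\mathcal Y).\tag{1}$$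
We bound the summands.

* If $i\ne j$, the $i$-th summand is at most $H(t\gamma|\alpha\vee\mathcal Y)+H(s_it\gamma|s_i\alpha\vee\mathcal Y)=2h$, by subadditivity, monotonicity and invariance.
* If $i=j$ and $t=s_j$, then $t\gamma=s_j\gamma\le s_j\alpha$ is already known from the conditioning. The summand equals $H(s_jt\gamma|\alpha\vee s_j\alpha\vee\mathcal Y)\le H(s_jt\gamma|s_j\alpha\vee\mathcal Y)=h$.
* If $i=j$ and $t=s_j^{-1}$, then $s_jt\gamma=\gamma\le\alpha$ is already known. The summand equals $H(t\gamma|\alpha\vee s_j\alpha\vee\mathcal Y)\le h$.

Exactly one index equals $j$. So the right side of (1) is at most $(1-2r)h+2(r-1)h+h=0$. $\square$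

In particular $F(P_n|\mathcal Y)$ is nonincreasing in $n$, and we may define
$$f(P|\mathcal Y)=\lim_{n\to\infty}F(P_n|\mathcal Y)\in[-\infty,\infty).$$

**Lemma 2.** If $P$ generates over $\mathcal Y$, then for every partition $Q$ and every fixed $m$,
$$F(P_N\vee Q_m|\mathcal Y)-F(P_N|\mathcal Y)\to0\qquad(N\to\infty).$$

*Proof.* The aim is to see that a fixed finite amount of extra information becomes negligible. By the chain rule the difference equals
$$(1-2r)H(Q_m|P_N\vee\mathcal Y)+\sum_{i=1}^rH(Q_m\vee s_iQ_m\,|\,P_N\vee s_iP_N\vee\mathcal Y).$$
Let $\delta_N=H(Q_m|P_N\vee\mathcal Y)$. Each summand lies between $0$ and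
$$H(Q_m|P_N\vee\mathcal Y)+H(s_iQ_m|s_iP_N\vee\mathcal Y)=2\delta_N.$$
So the difference lies between $-(2r-1)\delta_N$ and $2r\delta_N$. Since $P$ generates over $\mathcal Y$, the σ-algebras $P_N\vee\mathcal Y$ increase to the full σ-algebra. Since $H(Q_m)<\infty$, fact 5 gives $\delta_N\to0$. $\square$

**Proposition 3.** If $P$ and $Q$ both generate over $\mathcal Y$, then $f(P|\mathcal Y)=f(Q|\mathcal Y)$.

*Proof.* We compare both with $P\vee Q$. It suffices to show that $f(P|\mathcal Y)=f(P\vee Q|\mathcal Y)$ whenever $P$ generates over $\mathcal Y$: exchanging the roles of $P$ and $Q$ then gives the rest. Note that $(P\vee Q)_n=P_n\vee Q_n$. Comparing $F(P_N|\mathcal Y)$ with $F(P_N\vee Q_N|\mathcal Y)$ directly is not covered by Lemma 2, which keeps the radius of $Q$ fixed. So we let the two radii grow one after the other.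

**Step 1: $f(P|\mathcal Y)\le f(P\vee Q|\mathcal Y)$.** Here the radius of $Q$ stays at $m$ while that of $P$ grows. For $N\ge m$, Lemma 1 gives
$$F(P_N\vee Q_m|\mathcal Y)\le F(P_m\vee Q_m|\mathcal Y)=F((P\vee Q)_m|\mathcal Y).$$
By Lemma 2 the left side tends to $f(P|\mathcal Y)$ as $N\to\infty$; this includes the case $-\infty$. So $f(P|\mathcal Y)\le F((P\vee Q)_m|\mathcal Y)$ for every $m$. Let $m\to\infty$.

**Step 2: $f(P|\mathcal Y)\ge f(P\vee Q|\mathcal Y)$.** Here the radius of $Q$ is reduced to $0$. Lemma 1 gives
$$F((P\vee Q)_N|\mathcal Y)=F(P_N\vee Q_N|\mathcal Y)\le F(P_N\vee Q_0|\mathcal Y).$$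
As $N\to\infty$, the left side tends to $f(P\vee Q|\mathcal Y)$, and by Lemma 2 with $m=0$ the right side tends to $f(P|\mathcal Y)$. $\square$

Write $f(X|\mathcal Y)$ for the common value; it is defined when some partition generates over $\mathcal Y$. For trivial $\mathcal Y$ we write $f(X)$; this is the $f$-invariant, and Proposition 3 shows again that it is well defined. If a partition $Q\subset\mathcal Y$ generates $\mathcal Y$ (that is, its translates do), write $f(\mathcal Y)=\lim_mF(Q_m)$. This is the $f$-invariant of the factor corresponding to $\mathcal Y$, so it does not depend on $Q$.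

## 7. The addition formula over a factor

**Proposition 4.** Let $Q\subset\mathcal Y$ be a partition that generates $\mathcal Y$, and let $P$ generate $X$ over $\mathcal Y$. Then $P\vee Q$ generates $X$, and
$$f(X)=f(\mathcal Y)+f(X|\mathcal Y)\qquad\text{in }[-\infty,\infty).$$

*Proof.* The translates of $Q$ generate $\mathcal Y$, and $\mathcal Y$ with the translates of $P$ generates everything. So $P\vee Q$ generates, and $f(X)=\lim_nF((P\vee Q)_n)$. We again use two radii, so that no difference of infinite quantities ever appears.

**Step 1: a sandwich.** The aim is to trap a quantity with separated radii between terms of a sequence whose limit is $f(X)$. For $m\ge n$, Lemma 1 with the trivial σ-algebra gives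
$$F((P\vee Q)_m)\le F(P_n\vee Q_m)\le F((P\vee Q)_n).\tag{2}$$

**Step 2: the middle term splits.** The aim is to let $m\to\infty$ with $n$ fixed. By the chain rule,
$$F(P_n\vee Q_m)=F(Q_m)+(1-2r)H(P_n|Q_m)+\sum_{i=1}^rH(P_n\vee s_iP_n\,|\,Q_m\vee s_iQ_m).$$
The σ-algebras $Q_m$ increase to $\mathcal Y$. So do $Q_m\vee s_iQ_m$, since they increase with $m$, contain $Q_m$, and lie in $\mathcal Y$. As $H(P_n\vee s_iP_n)<\infty$, fact 5 shows that the part other than $F(Q_m)$ converges to
$$(1-2r)H(P_n|\mathcal Y)+\sum_{i=1}^rH(P_n\vee s_iP_n|\mathcal Y)=F(P_n|\mathcal Y),$$
which is a finite number. Letting $m\to\infty$ in (2) gives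
$$f(X)\le f(\mathcal Y)+F(P_n|\mathcal Y)\le F((P\vee Q)_n).$$

**Step 3: the outer terms meet.** Now let $n\to\infty$. The right side tends to $f(X)$ and the middle tends to $f(\mathcal Y)+f(X|\mathcal Y)$. All three agree in $[-\infty,\infty)$. $\square$

## 8. Proof of Theorem A

The dual sequence $0\to\widehat C\to\widehat B\xrightarrow{\pi}\widehat A\to0$ and the identity $\pi_*\lambda_{\widehat B}=\lambda_{\widehat A}$ were established in Section 4. Let $\mathcal Y$ be the σ-algebra of the sets $\pi^{-1}(E)$ with $E\subset\widehat A$ Borel. It is $G$-invariant because $\pi$ is equivariant.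

**Step 1: reduction to a relative statement.** The purpose is to split off $f(\widehat A)$. Let $P$ be a finite generating partition of $\widehat B$, and let $Q$ be the $\pi$-preimage of a finite generating partition of $\widehat A$. Then $P$ generates over $\mathcal Y$, $Q$ generates $\mathcal Y$, and $f(\mathcal Y)=f(\widehat A)$ because $\pi$ is equivariant and measure preserving. Proposition 4 gives
$$f(\widehat B)=f(\widehat A)+f(\widehat B|\mathcal Y),\qquad f(\widehat B|\mathcal Y)=\lim_nF(P_n|\mathcal Y).\tag{3}$$
It remains to show that $f(\widehat B|\mathcal Y)=f(\widehat C)$.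

**Step 2: the pulled-back extension.** The purpose is to set up the fiber product in convenient coordinates. Let $W=\widehat B\times\widehat C$ with measure $\lambda_{\widehat B}\times\lambda_{\widehat C}$ and the diagonal action, and put
$$p_1(b,c)=b,\qquad p_2(b,c)=b+c .$$
Both maps are equivariant, since $G$ acts by automorphisms: $g(b+c)=gb+gc$. Both push the measure of $W$ to $\lambda_{\widehat B}$; for $p_2$, translation by each fixed $c$ preserves $\lambda_{\widehat B}$. Via $(p_1,p_2)$, $W$ is the fiber product $\widehat B\times_{\widehat A}\widehat B$. Let $\mathcal Z$ be the σ-algebra generated by $p_1$; it is $G$-invariant. We compute $f(W|\mathcal Z)$ twice.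

**Step 3: first computation, $f(W|\mathcal Z)=f(\widehat C)$.** Here we use the product coordinates. Let $R_0$ be a finite generating partition of $\widehat C$ and let $R$ be its lift to $W$ under $(b,c)\mapsto c$. This projection is equivariant and measure preserving. The translates of $R$ generate the σ-algebra of the second coordinate, so $R$ generates over $\mathcal Z$. That σ-algebra is independent of $\mathcal Z$, so by fact 3
$$H(R_n|\mathcal Z)=H((R_0)_n),\qquad H(R_n\vee s_iR_n|\mathcal Z)=H((R_0)_n\vee s_i(R_0)_n).$$
Hence $F(R_n|\mathcal Z)=F((R_0)_n)$, and letting $n\to\infty$ gives $f(W|\mathcal Z)=f(\widehat C)$.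

**Step 4: a second generator over $\mathcal Z$.** The purpose is to bring $P$ into play. Let $P'=p_2^{-1}(P)$. Since $p_2$ is equivariant and $P$ generates $\widehat B$, the translates of $P'$ generate the σ-algebra of $p_2$. The map $(b,c)\mapsto(b,b+c)$ is continuous and injective on a compact space, hence a homeomorphism onto its compact image. So $p_1$ and $p_2$ together generate the Borel σ-algebra of $W$, and $P'$ generates over $\mathcal Z$.

**Step 5: conditioning on $p_1$ is conditioning on $\pi$.** The purpose is to prove that for every partition $\alpha$ of $\widehat B$,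
$$H(p_2^{-1}\alpha|\mathcal Z)=H(\alpha|\mathcal Y).\tag{4}$$
For a Borel set $q\subset\widehat B$ put
$$h_q(b)=\int_{\widehat C}1_q(b+c)\,d\lambda_{\widehat C}(c).$$
This is a Borel function. Since $W$ carries a product measure, conditioning on the first coordinate means integrating out the second, so by Fubini the conditional probability of $p_2^{-1}q$ given $\mathcal Z$ at $(b,c)$ is $h_q(b)$.

We claim that also $h_q=\mathbb E(1_q|\mathcal Y)$. First, $h_q$ is $\mathcal Y$-measurable: by invariance of $\lambda_{\widehat C}$ we have $h_q(b+c_0)=h_q(b)$ for $c_0\in\widehat C$, so $h_q$ is constant on the fibers of $\pi$. The map $\pi$ is a continuous surjection of compact metrizable spaces, so it has a Borel section $s$, and $h_q=\bar h\circ\pi$ with $\bar h=h_q\circ s$ Borel. (Here the section need not be equivariant.) Second, let $E\in\mathcal Y$. Then $1_E(b)=1_E(b+c)$ for all $c\in\widehat C$, so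
$$\int_Eh_q\,d\lambda_{\widehat B}=\iint1_E(b)1_q(b+c)\,d\lambda_{\widehat B}(b)\,d\lambda_{\widehat C}(c)=\iint1_{E\cap q}(b+c)\,d\lambda_{\widehat B}(b)\,d\lambda_{\widehat C}(c)=\lambda_{\widehat B}(E\cap q),$$
where the last equality is translation invariance of $\lambda_{\widehat B}$. This proves the claim. Since $p_1$ pushes the measure of $W$ to $\lambda_{\widehat B}$, both sides of (4) are equal to
$$\int_{\widehat B}-\sum_{q\in\alpha}h_q\log h_q\,d\lambda_{\widehat B}.$$

**Step 6: second computation, $f(W|\mathcal Z)=f(\widehat B|\mathcal Y)$.** We apply (4) to the partitions that enter $F$. By equivariance of $p_2$,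
$$P'_n=p_2^{-1}(P_n),\qquad P'_n\vee s_iP'_n=p_2^{-1}(P_n\vee s_iP_n).$$
So (4) gives $F(P'_n|\mathcal Z)=F(P_n|\mathcal Y)$ for all $n$. Letting $n\to\infty$ and using Step 4, we get $f(W|\mathcal Z)=f(\widehat B|\mathcal Y)$.

**Step 7: comparison.** The two computations used the generators $R$ and $P'$ over the same $\mathcal Z$. By Proposition 3 they give the same value, so $f(\widehat B|\mathcal Y)=f(W|\mathcal Z)=f(\widehat C)$. Together with (3) this is
$$f(\widehat B)=f(\widehat A)+f(\widehat C)\qquad\text{in }[-\infty,\infty).$$
A sum of two elements of $[-\infty,\infty)$ is $-\infty$ exactly when one of them is, which gives the last sentence of the theorem. $\blacksquare$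

**Corollary 5 (rigidity).** Suppose $\widehat B$ has a finite generating partition, $\varphi:B\to B$ is an injective module endomorphism, and the dual of $C=B/\varphi(B)$ has a finite generating partition. Then $f(\widehat C)=0$ or $f(\widehat B)=-\infty$.

*Proof.* Apply Theorem A to $0\to B\xrightarrow{\varphi}B\to C\to0$. It gives $f(\widehat B)=f(\widehat B)+f(\widehat C)$. If $f(\widehat B)$ is finite, it cancels. $\square$

The second alternative does occur. In the example at the end of Section 2 ($r=2$, $B=(\mathbb Z/2)[t,t^{-1}]$), let $\varphi$ be multiplication by $1+t$. It is injective and commutes with the action, and $C=\mathbb Z/2$ with trivial action, so $f(\widehat C)=(1-2)\log2\ne0$. Accordingly $f(\widehat B)=-\infty$, as we computed.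

## 9. Extensions by compact groups

The proof of Theorem A used the subgroup $\widehat C$ only through its translation action on $\widehat B$. Recording exactly what is used gives a stronger statement. Here $f$ is defined with countable generating partitions of finite Shannon entropy; by Proposition 3 this is legitimate and agrees with the earlier $f$ when a finite generating partition exists.

**Theorem B.** Let $K$ be a compact metrizable group, not necessarily abelian, on which $G=\mathbb F_r$ acts by continuous automorphisms. Let $(X,\mu)$ be a standard Borel probability space with a Borel measure-preserving $G$-action and a Borel, $\mu$-preserving right $K$-action such that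
$$g(x\cdot k)=(gx)\cdot(gk)\qquad(g\in G,\ x\in X,\ k\in K),\tag{5}$$
and such that $K$ acts freely on a conull $K$-invariant Borel set. Let $\mathcal Y$ be the σ-algebra of $K$-invariant Borel sets.

1. If $(K,\lambda_K)$ has a generating partition of finite entropy and some partition of finite entropy generates $X$ over $\mathcal Y$, then $f(X|\mathcal Y)=f(K,\lambda_K)$. No generator for $\mathcal Y$ is required.
2. If in addition $\mathcal Y$ has a generating partition of finite entropy, then $f(X)=f(\mathcal Y)+f(K,\lambda_K)$ in $[-\infty,\infty)$.

*Example of the setting.* In the coin example take $X=(\mathbb Z/2)^G$ and $K=\mathbb Z/2$ with trivial $G$-action, where $1\in K$ flips all coins. The invariant sets are the events that depend only on the edge labels.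

*Proof.*

**Step 1: making the action free everywhere.** We remove a null set. Let $X_0$ be a conull $K$-invariant Borel set on which $K$ acts freely. By (5), $(gx)\cdot k=g(x\cdot g^{-1}k)$. So $gX_0$ is $K$-invariant, and if $(gx)\cdot k=gx$ with $x\in X_0$, then $x\cdot g^{-1}k=x$, whence $g^{-1}k$ is the identity and so is $k$. Thus $\bigcap_{g\in G}gX_0$ is a conull Borel set, invariant under $G$ and $K$, on which $K$ acts freely. Replacing $X$ by it changes $\mathcal Y$ only by null sets, and it is again standard Borel.

**Step 2: invariance of $\mathcal Y$ and $\lambda_K$.** This makes the relative invariants meaningful. If $E$ is $K$-invariant then $(gE)\cdot k=g(E\cdot g^{-1}k)=gE$, so $\mathcal Y$ is $G$-invariant. The group $G$ preserves $\lambda_K$ by uniqueness of Haar measure.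

**Step 3: the pulled-back extension and the first computation.** As in Section 8, we build a product over $X$. Let $W=X\times K$ with measure $\mu\times\lambda_K$ and the diagonal action, and put
$$p_1(x,k)=x,\qquad p_2(x,k)=x\cdot k,\qquad\mathcal Z=\sigma(p_1).$$
Both maps are equivariant, $p_2$ by (5). Both push $\mu\times\lambda_K$ to $\mu$, since each $k$ preserves $\mu$. Lift a generating partition $R_0$ of $K$ to a partition $R$ of $W$ through the second coordinate. Then $R$ generates over $\mathcal Z$, and $R$ together with all its translates is independent of $\mathcal Z$. So $F(R_n|\mathcal Z)=F((R_0)_n)$ for all $n$, and $f(W|\mathcal Z)=f(K,\lambda_K)$.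

**Step 4: the second generator.** Let $P$ be a partition of finite entropy that generates $X$ over $\mathcal Y$; now $P$ need not generate $X$ by itself, so we must check that $p_2^{-1}P$ still generates over $\mathcal Z$. The σ-algebra $\sigma(p_2)$ is generated by $p_2^{-1}\mathcal Y$ and the translates of $p_2^{-1}P$. If $E\in\mathcal Y$, then $x\cdot k\in E$ if and only if $x\in E$, so $p_2^{-1}E=p_1^{-1}E\in\mathcal Z$. Hence $\mathcal Z$ and the translates of $p_2^{-1}P$ generate $\sigma(p_1,p_2)$. If $(x,x\cdot k)=(x',x'\cdot k')$, then $x=x'$, and $k=k'$ by freeness. So $(p_1,p_2)$ is an injective Borel map between standard Borel spaces. By the Lusin–Souslin theorem it is a Borel isomorphism onto a Borel image, so $\sigma(p_1,p_2)$ is the full Borel σ-algebra of $W$. Thus $p_2^{-1}P$ generates over $\mathcal Z$.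

**Step 5: equality of conditional entropies.** We show that $H(p_2^{-1}\alpha|\mathcal Z)=H(\alpha|\mathcal Y)$ for every partition $\alpha$ of $X$ of finite entropy. For Borel $q\subset X$ let
$$h_q(x)=\int_K1_q(x\cdot k)\,d\lambda_K(k),$$
a Borel function by Fubini. Since $W$ carries a product measure, the conditional probability of $p_2^{-1}q$ given $\mathcal Z$ is $h_q\circ p_1$. Next, $h_q$ is $K$-invariant: by left invariance of $\lambda_K$,
$$h_q(x\cdot k_0)=\int_K1_q(x\cdot k_0k)\,d\lambda_K(k)=h_q(x).$$
So its level sets lie in $\mathcal Y$, i.e. $h_q$ is $\mathcal Y$-measurable. For $E\in\mathcal Y$ we have $1_E(x)=1_E(x\cdot k)$, and therefore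
$$\int_Eh_q\,d\mu=\iint1_{E\cap q}(x\cdot k)\,d\mu(x)\,d\lambda_K(k)=\mu(E\cap q),$$
because each $k$ preserves $\mu$. Hence $h_q=\mathbb E(1_q|\mathcal Y)$, and both conditional entropies are equal to $\int-\sum_{q\in\alpha}h_q\log h_q\,d\mu$.

**Step 6: conclusion.** We put the computations together. By equivariance of $p_2$, $(p_2^{-1}P)_n=p_2^{-1}(P_n)$, and $(p_2^{-1}P)_n\vee s_i(p_2^{-1}P)_n=p_2^{-1}(P_n\vee s_iP_n)$. Step 5 gives $F((p_2^{-1}P)_n|\mathcal Z)=F(P_n|\mathcal Y)$ for all $n$, so $f(p_2^{-1}P|\mathcal Z)=f(X|\mathcal Y)$. By Proposition 3, applied over $\mathcal Z$ to $R$ and $p_2^{-1}P$, this equals $f(K,\lambda_K)$, which is part 1. Under the extra hypothesis of part 2, Proposition 4 gives $f(X)=f(\mathcal Y)+f(X|\mathcal Y)=f(\mathcal Y)+f(K,\lambda_K)$. $\blacksquare$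

**Corollary 6 (non-abelian groups).** Let $\Gamma$ be a compact metrizable group with $G$ acting by continuous automorphisms, and let $N$ be a closed normal $G$-invariant subgroup. If $\Gamma$, $N$, $\Gamma/N$ all have finite-entropy generating partitions (for their Haar measures), then $f(\Gamma)=f(N)+f(\Gamma/N)$.

*Proof.* Take $X=\Gamma$ and $K=N$ acting by right multiplication. This action is free, it preserves Haar measure because Haar measure on a compact group is invariant on both sides, and (5) holds because $G$ acts by automorphisms. Let $\pi:\Gamma\to\Gamma/N$ be the quotient map and $s$ a Borel section of it. If $E\subset\Gamma$ is an $N$-invariant Borel set, then $x\in E$ if and only if $s(\pi(x))\in E$, because $s(\pi(x))\in xN$. So $E=\pi^{-1}(s^{-1}(E))$, and $\mathcal Y$ is the σ-algebra of the factor $\Gamma/N$, on which the image of $\lambda_\Gamma$ is Haar measure. A generating partition of $\Gamma$ generates over $\mathcal Y$. Apply part 2 of Theorem B. $\square$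

**Corollary 7 (skew products).** Let $G$ act on a standard probability space $(Y,\nu)$ preserving $\nu$, and let $X=Y\times K$ with measure $\nu\times\lambda_K$ and
$$g(y,k)=(gy,\ \sigma(g,y)\cdot gk),$$
where $\sigma$ is a Borel cocycle into $K$ making this an action. Then $f(X)=f(Y)+f(K)$ whenever all three have finite-entropy generating partitions.

*Proof.* The action on $X$ preserves the measure, since $k\mapsto\sigma(g,y)\cdot gk$ preserves $\lambda_K$ for each $g$ and $y$. Let $K$ act by $(y,k)\cdot k'=(y,kk')$. This is free and measure preserving, and
$$g\big((y,k)\cdot k'\big)=\big(gy,\ \sigma(g,y)(gk)(gk')\big)=\big(g(y,k)\big)\cdot(gk'),$$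
which is (5). A $K$-invariant Borel set has the form $E\times K$, where $E=\{y:(y,e_K)\text{ lies in the set}\}$ is Borel and $e_K$ is the identity of $K$. So $\mathcal Y$ is the σ-algebra of the factor $Y$, and part 2 of Theorem B applies. $\square$

The skew products of Section 4 are of this kind. There the cocycle blocked the direct computation. Here it plays no role, because the left factor $\sigma(g,y)$ commutes with right multiplication by $K$.
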